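\title{Vanishing of Andr\'e--Quillen homology above degree two does not preserve the complete intersection defect}

\begin{abstract}
Let $f\colon A\to B$ be a local homomorphism of noetherian local rings whose Andr\'e--Quillen homology with coefficients in the residue field of $B$ vanishes in all degrees $\geq 3$. We show that $A$ and $B$ need not have the same complete intersection defect: over every field there is a surjective $f$ of this kind with $\dim A=1$, $\dim B=0$ and $\mathrm{d}(A)=\mathrm{d}(B)+1$. The ring $A$ is built from a module of finite projective dimension over a four-dimensional complete intersection whose support is a line. In general, $\mathrm{d}(A)-\mathrm{d}(B)$ equals the difference of the Cohen--Macaulay defects, is nonnegative, obeys an explicit upper bound, and takes every value in $\mathbb{N}$.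
\end{abstract}

\section{The question and the results}\label{sec:intro}

All rings in this paper are commutative and noetherian. For a ring homomorphism $A\to B$ and a $B$-module $W$ we write $H_i(A,B,W)$ for Andr\'e--Quillen homology; the definition and the properties we use are recalled in Section~\ref{sec:AQ}. The \emph{complete intersection defect} of a local ring $(R,\mathfrak{m}_R,k_R)$ is
\[
\mathrm{d}(R)=\dim_{k_R}H_2(R,k_R,k_R)-\dim_{k_R}H_1(R,k_R,k_R)+\dim R .
\]
The middle term is the embedding dimension of $R$. If $R=P/J$ with $P$ regular local, then $\mathrm{d}(R)=\mu(J)-(\dim P-\dim R)$, where $\mu$ is the minimal number of generators (see \eqref{eq:defect} below): the defect counts the relations in excess of the codimension. One has $\mathrm{d}(R)\geq 0$, with equality if and only if $R$ is a complete intersection. For example, $k[[x,y]]/(x^2,xy)$ has two relations and codimension one, so its defect is $1$.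

Let $f\colon(A,\mathfrak{m},k)\to(B,\mathfrak{n},l)$ be a local homomorphism of local rings. Call $f$ \emph{mci} if $H_i(A,B,l)=0$ for all $i\geq 3$ and $\mathrm{d}(A)=\mathrm{d}(B)$. Two facts are known. Every $f$ with $H_i(A,B,-)=0$ for all $i\geq 2$ is mci. And if $H_i(A,B,l)=0$ for all $i\geq3$, then $A$ is a complete intersection if and only if $B$ is one, so that such an $f$ between complete intersections is mci. This leads to the following question, which comes from \cite{AM}.

\medskip
\noindent\textbf{Question.} \emph{Is every local homomorphism $f$ with $H_i(A,B,l)=0$ for all $i\geq 3$ mci?}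
\medskip

The natural guess is yes. The Jacobi--Zariski sequence of $A\to B\to l$ gives $H_i(A,l,l)\cong H_i(B,l,l)$ for $i\geq4$, so the two rings have the same homology in high degrees, and by the second fact $\mathrm{d}(A)$ and $\mathrm{d}(B)$ vanish together. But $\mathrm{d}$ contains the Krull dimension as a summand, and we shall see that the homological hypothesis controls depth rather than dimension. The answer is no.

\begin{theorem}\label{thm:A}
For every field $k$ there is a surjective local homomorphism $f\colon A\to B$ of complete local rings with residue field $k$ such that $H_i(A,B,W)=0$ for all $i\geq3$ and all $B$-modules $W$, $\dim A=1$, $\dim B=0$, and $\mathrm{d}(A)=\mathrm{d}(B)+1$. In particular, $f$ is not mci.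
\end{theorem}

The second result describes the gap $\mathrm{d}(A)-\mathrm{d}(B)$ in general; it is not needed for Theorem~\ref{thm:A}. Let $\operatorname{cmd}R=\dim R-\operatorname{depth}R$ be the Cohen--Macaulay defect.

\begin{theorem}\label{thm:B}
Let $f\colon(A,\mathfrak{m},k)\to(B,\mathfrak{n},l)$ be a local homomorphism of local rings with $H_i(A,B,l)=0$ for all $i\geq3$, and put
\[
q=\dim_l\ker\bigl(H_2(A,k,k)\otimes_kl\to H_2(B,l,l)\bigr).
\]
Then
\[
\mathrm{d}(A)-\mathrm{d}(B)=\operatorname{cmd}A-\operatorname{cmd}B,\qquad 0\leq \mathrm{d}(A)-\mathrm{d}(B)\leq\max(0,q-1).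
\]
Hence $f$ is mci if and only if $\operatorname{cmd}A=\operatorname{cmd}B$. In particular, $f$ is mci if $A$ is Cohen--Macaulay or if $q\leq1$. The homomorphism constructed for Theorem~\ref{thm:A} has $q=2$, so the condition $q\leq 1$ is optimal. The difference $\mathrm{d}(A)-\mathrm{d}(B)$ can be any $g\in\mathbb{N}$.
\end{theorem}

Both proofs rest on one computation (Section~\ref{sec:Tate}): when $B=A/(x_1,\dots,x_n)$ is resolved by a Koszul complex with $m$ divided power variables adjoined, the number of relations and the depth both change by $n-m$. In Section~\ref{sec:model} this reduces Theorem~\ref{thm:A} to finding an algebra $A$ of finite projective dimension over a specific complete intersection $Q$, with prescribed one-dimensional support. Section~\ref{sec:module} constructs a module with these properties, which is the heart of the paper, and Section~\ref{sec:ring} turns the module into a ring. Sections~\ref{sec:gaps} and~\ref{sec:general} prove Theorem~\ref{thm:B}.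

\section{Andr\'e--Quillen homology and the defect}\label{sec:AQ}

Complexes are graded homologically. The shift $\Sigma X$ has $(\Sigma X)_i=X_{i-1}$ and differential $-d$. The cone of a chain map $\alpha\colon X\to Y$ is $Y\oplus\Sigma X$ with $d(y,x)=(dy+\alpha x,-dx)$, and it gives an exact sequence $H_i(X)\to H_i(Y)\to H_i(\operatorname{cone}\alpha)\to H_{i-1}(X)$. We write $\sup H(X)$ for the largest $i$ with $H_i(X)\neq0$, $\ell$ for length, $K(x;R)$ and $H_i(x;R)$ for the Koszul complex of a sequence $x$ and its homology, and $k(\mathfrak{p})$ for the residue field of $R_{\mathfrak{p}}$.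

Let $A\to B$ be a ring homomorphism. Choose a simplicial resolution $P_\bullet\to B$ by polynomial $A$-algebras and let $\mathbb{L}=\Omega_{P_\bullet/A}\otimes_{P_\bullet}B$, a complex of free $B$-modules in degrees $\geq0$. Then $H_i(A,B,W)=H_i(\mathbb{L}\otimes_BW)$. A commutative square of rings with rows $A\to B$ and $A'\to B'$ induces maps $H_i(A,B,W)\to H_i(A',B',W)$ for $B'$-modules $W$, compatibly with composition of squares. We use the following standard facts, for which see \cite{Andre}.

\begin{itemize}
\item[(F0)] As a functor of $W$, $H_*(A,B,W)$ has long exact sequences and commutes with direct limits, and $H_i(A,k,l)=H_i(A,k,k)\otimes_kl$ for fields $k\subseteq l$. If $A\to B$ is surjective and $W$ is finitely generated, then $H_i(A,B,W)$ is finitely generated.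
\item[(F1)] (Jacobi--Zariski.) For $A\to B\to C$ and a $C$-module $W$ there is a natural exact sequence
\[
\cdots\to H_i(A,B,W)\to H_i(A,C,W)\to H_i(B,C,W)\to H_{i-1}(A,B,W)\to\cdots.
\]
\item[(F2)] (Base change.) If $A$ and $N$ are $Q$-algebras with $\operatorname{Tor}^Q_i(A,N)=0$ for $i>0$, and $B=A\otimes_QN$, then the natural map $H_i(Q,N,W)\to H_i(A,B,W)$ is bijective for every $B$-module $W$.
\item[(F3)] $H_0(R,R/I,W)=0$ and $H_1(R,R/I,W)=I/I^2\otimes_{R/I} W$. If $I$ is generated by a regular sequence, then $H_i(R,R/I,-)=0$ for $i\geq2$. In particular $H_i(R,k_R,-)=0$ for $i\geq2$ if $R$ is regular local.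
\item[(F4)] $H_i(k,l,-)=0$ for $i\geq2$ for every field extension $l/k$.
\end{itemize}

Let $R=P/J\neq0$ with $(P,\mathfrak{m}_P,k)$ regular local. Since $H_2(P,k,k)=0$ and $H_0(P,R,k)=0$, facts (F1) and (F3) for $P\to R\to k$ give a natural exact sequence
\[
0\to H_2(R,k,k)\to J/\mathfrak{m}_PJ\to\mathfrak{m}_P/\mathfrak{m}_P^2\to H_1(R,k,k)\to0 .
\]
Counting dimensions,
\begin{equation}\label{eq:defect}
\mathrm{d}(R)=\mu(J)-\dim P+\dim R .
\end{equation}
Let also $R'=P/J'\neq0$ with $J\subseteq J'$. The map $J/\mathfrak{m}_PJ\to\mathfrak{m}_P/\mathfrak{m}_P^2$ factors through $J'/\mathfrak{m}_PJ'$, so the kernel of $J/\mathfrak{m}_PJ\to J'/\mathfrak{m}_PJ'$ lies in the subspace $H_2(R,k,k)$. By naturality,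
\begin{equation}\label{eq:kernel}
\ker\bigl(H_2(R,k,k)\to H_2(R',k,k)\bigr)=\ker\bigl(J/\mathfrak{m}_PJ\to J'/\mathfrak{m}_PJ'\bigr).
\end{equation}
So for a surjection $P/J\to P/J'$ the number $q$ of Theorem~\ref{thm:B} counts the minimal relations of the source that are no longer minimal in the target.

\begin{example}\label{ex:node}
Let $P=k[[x,y]]$, $A=P/(xy)$ and $B=A/(x)=k[[y]]$. In the sequence (F1) for $P\to A\to B$ the groups $H_i(P,A,W)$ and $H_i(P,B,W)$ vanish for $i\geq2$, so $H_i(A,B,W)=0$ for $i\geq3$, and $H_2(A,B,k)$ is the kernel of $(xy)/\mathfrak{m}_P(xy)\to(x)/\mathfrak{m}_P(x)$. This map is zero, so $H_2(A,B,k)=k$ and $q=1$. One relation, $xy$, is lost, one relation, $x$, is gained, and $\dim A=\dim B=1$; both defects are $0$.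
\end{example}

\section{Tate complexes with variables of degrees one and two}\label{sec:Tate}

DG algebras are strictly graded-commutative: odd elements have square $0$. Let $F$ be a DG algebra in degrees $\geq0$ and $z\in F$ a cycle. If $z$ has even degree, $F\langle X\rangle=F\oplus FX$ is obtained by adjoining an exterior variable with $dX=z$. If $z$ has odd degree, $F\langle Z\rangle=\bigoplus_{i\geq0}FZ^{(i)}$ is obtained by adjoining a \emph{divided power variable}: $Z^{(i)}Z^{(j)}=\binom{i+j}{i}Z^{(i+j)}$ and $dZ^{(i)}=zZ^{(i-1)}$. (With an ordinary polynomial variable one would have $dZ^i=izZ^{i-1}$, which vanishes when $i$ is divisible by the characteristic.) Killing homology degree by degree in this way, one obtains for every quotient $A=P/J$ a \emph{Tate resolution}: a DG $P$-algebra $F$ with $F_0=P$, each $F_i$ finite free, and a quasi-isomorphism $F\to A$.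

Let $A$ be a local ring, $B=A/(x_1,\dots,x_n)$, and let $z_j=\sum_iy_{ji}X_i$ for $1\leq j\leq m$ be cycles of degree one in the Koszul complex $A\langle X\rangle=A\langle X_1,\dots,X_n\rangle$, $dX_i=x_i$. Let $A\langle X,Z\rangle$ be obtained by adjoining divided power variables $Z_1,\dots,Z_m$ of degree two with $dZ_j=z_j$. It is free over $A\langle X\rangle$ on the monomials $Z^{(\alpha)}=\prod_jZ_j^{(\alpha_j)}$, which span the divided power algebra $\Gamma_A(Z)$ of the free module $\bigoplus_jAZ_j$. In Example~\ref{ex:node}, with $n=m=1$ and $z=yX$, we have $dZ^{(i)}=yXZ^{(i-1)}$ and $d(XZ^{(i)})=xZ^{(i)}$, so $A\langle X,Z\rangle$ is the periodic resolution $\cdots\to A\xrightarrow{x}A\xrightarrow{y}A\xrightarrow{x}A$ of $B$.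

The construction depends only on the span of the $z_j$. Indeed, for $Z'=\sum_jc_jZ_j$ with $c_j\in A$, the divided power is $Z'^{(i)}=\sum_{|\alpha|=i}c^\alpha Z^{(\alpha)}$, and
\begin{equation}\label{eq:linear}
dZ'^{(i)}=\sum_{|\alpha|=i}c^\alpha\sum_{j:\,\alpha_j>0}z_jZ^{(\alpha-e_j)}=\Bigl(\sum_jc_jz_j\Bigr)Z'^{(i-1)} .
\end{equation}
Since $\Gamma_A$ is a functor of the free module, replacing $(z_j)$ by its transform under a matrix in $\mathrm{GL}_m(A)$ gives an isomorphic DG algebra.

\begin{lemma}\label{lem:acyclic}
Suppose that $H_1(x;A)$ is a free $B$-module on the classes of $z_1,\dots,z_m$ and that the canonical map $\Lambda_BH_1(x;A)\to H_*(x;A)$ is an isomorphism. Then $A\langle X,Z\rangle$ is a free resolution of $B$.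
\end{lemma}

\begin{proof}
Filter by the weight $|\alpha|$ of $Z^{(\alpha)}$; the filtration is finite in each degree. The part of $d$ that preserves the weight is the Koszul differential, so $E^1=H_*(x;A)\otimes_A\Gamma_A(Z)=\bigotimes_j\bigl(\Lambda_B(z_j)\otimes_B\Gamma_B(Z_j)\bigr)$, with $d^1$ the tensor product of the differentials $Z_j^{(i)}\mapsto z_jZ_j^{(i-1)}$, $z_jZ_j^{(i)}\mapsto0$. Each factor is the direct sum of $B\cdot 1$ and the contractible complexes $BZ_j^{(i)}\to Bz_jZ_j^{(i-1)}$, $i\geq1$. Hence $E^2=B$ in degree $0$.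
\end{proof}

Now let $A=P/J$ and $B=P/J'$ with $P$ regular. Each cycle $z_j$ records a relation $\sum_iy_{ji}x_i=0$ in $A$, that is, an element of $J$; if the $y_{ji}$ are nonunits, this element lies in $\mathfrak{m}_PJ'$. The point of part (a) below is that these $m$ elements are part of a minimal generating set of $J$ and that no other relation is lost. Nothing in the definitions makes them minimal; this is forced by the finiteness of $\operatorname{pd}_PB$.

\begin{proposition}\label{prop:tate}
Let $(P,\mathfrak{m}_P,k)$ be regular local, $A=P/J\neq0$ and $x_i,y_{ji}\in\mathfrak{m}_A$. Suppose that $A\langle X,Z\rangle$ is a resolution of $B=A/(x)=P/J'$. Then: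
\begin{itemize}
\item[(a)] $\dim_k\ker(J/\mathfrak{m}_PJ\to J'/\mathfrak{m}_PJ')=m$ and $\mu(J')=\mu(J)+n-m$;
\item[(b)] $\operatorname{depth}A-\operatorname{depth}B=n-m$.
\end{itemize}
\end{proposition}

\begin{proof}
Both parts are read off from $\operatorname{Tor}^P(B,k)$, so we first lift $A\langle X,Z\rangle$ to a resolution of $B$ over $P$. Let $F\to A$ be a Tate resolution and choose lifts $\tilde x_i,\tilde y_{ji}\in\mathfrak{m}_P$. Then $\sum_i\tilde y_{ji}\tilde x_i\in J=dF_1$; choose any $\zeta_j\in F_1$ with $d\zeta_j=\sum_i\tilde y_{ji}\tilde x_i$. Form $F\langle X,Z\rangle$ with $dX_i=\tilde x_i$ and $dZ_j=\sum_i\tilde y_{ji}X_i-\zeta_j$, which is a cycle by the choice of $\zeta_j$. The surjection $\pi\colon F\langle X,Z\rangle\to A\langle X,Z\rangle$ is a map of DG algebras. Filter $\ker\pi$ by the degree of the monomials in $X,Z$. The differential of a monomial involves only monomials of lower degree, so the subquotients are sums of shifts of the exact complex $\ker(F\to A)$. Hence $\ker\pi$ is exact, and $F\langle X,Z\rangle$ is a $P$-free resolution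 of $B$.

Put $\bar F=F\otimes_Pk$. In $\bar F\langle X,Z\rangle$ we have $dX_i=0$ and $dZ_j=-\bar\zeta_j$; this is where $x_i,y_{ji}\in\mathfrak{m}_A$ is used. Therefore
\begin{equation}\label{eq:tor}
\operatorname{Tor}^P(B,k)=H(\bar F\langle X,Z\rangle)=\Lambda_k(X)\otimes_kH(\bar F\langle Z\rangle).
\end{equation}

(a) As $dF_1=J\subseteq\mathfrak{m}_P$, we have $d\bar F_1=0$, and the exact sequence $F_2\to F_1\to J\to0$ gives $H_1(\bar F)=\bar F_1/d\bar F_2=J/\mathfrak{m}_PJ$. Under this identification $[\bar\zeta_j]$ is the class of $\sum_i\tilde y_{ji}\tilde x_i$.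

We claim that these $m$ classes are linearly independent. Otherwise there is a matrix in $\mathrm{GL}_m(P)$ whose first row lifts the coefficients of a nontrivial dependence relation. Apply it to the rows $(\tilde y_{ji})_i$, and its image in $\mathrm{GL}_m(A)$ to the cycles $z_j$. By \eqref{eq:linear} the hypotheses persist, and now $\sum_i\tilde y_{1i}\tilde x_i\in\mathfrak{m}_PJ=d(\mathfrak{m}_PF_1)$. So we may take $\zeta_1\in\mathfrak{m}_PF_1$, that is, $\bar\zeta_1=0$. Then $\bar F\langle X,Z\rangle\cong\bar F\langle X,Z_2,\dots,Z_m\rangle\otimes_k\Gamma_k(Z_1)$ with zero differential on the second factor. The first factor has $H_0=k$, so $\operatorname{Tor}^P_{2i}(B,k)\neq0$ for all $i$. This is impossible because $P$ is regular.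

In $\bar F\langle X,Z\rangle$ the degree one part is $\bar F_1\oplus\bigoplus_ikX_i$, and it consists of cycles. The degree two part is spanned by $\bar F_2$, the $Z_j$, and the products in $\bar F_1X_i$ and $kX_iX_{i'}$, which are cycles. So the boundaries of degree one are $d\bar F_2+\sum_jk\bar\zeta_j$, and
\[
J'/\mathfrak{m}_PJ'=\operatorname{Tor}_1^P(B,k)=\frac{J/\mathfrak{m}_PJ}{\langle[\bar\zeta_1],\dots,[\bar\zeta_m]\rangle}\oplus k^n .
\]
The map $J/\mathfrak{m}_PJ\to J'/\mathfrak{m}_PJ'$ is induced by the inclusion $F\to F\langle X,Z\rangle$, so it is the projection onto the first summand. With the claim, this gives (a).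

(b) Let $C_j=\bar F\langle Z_1,\dots,Z_j\rangle$, so $C_0=\bar F$ and $H_0(C_j)=k$. By \eqref{eq:tor} and the regularity of $P$, $\sup H(C_m)$ is finite. The map $cZ_j^{(i)}\mapsto cZ_j^{(i-1)}$ ($c\in C_{j-1}$) is a surjective chain map $C_j\to\Sigma^2C_j$ with kernel $C_{j-1}$, so
\[
H_{i+1}(C_j)\to H_{i-1}(C_j)\to H_i(C_{j-1})\to H_i(C_j)
\]
is exact. Suppose $s=\sup H(C_j)<\infty$. For $i>s+1$ the second and fourth terms vanish, so $H_i(C_{j-1})=0$. For $i=s+1$ the first term vanishes, so $H_s(C_j)\neq0$ injects into $H_{s+1}(C_{j-1})$. Thus $\sup H(C_{j-1})=s+1$. By descending induction $\operatorname{pd}_PA=\sup H(\bar F)=\sup H(C_m)+m$, while \eqref{eq:tor} gives $\operatorname{pd}_PB=n+\sup H(C_m)$. So $\operatorname{pd}_PB-\operatorname{pd}_PA=n-m$, and the Auslander--Buchsbaum formula $\operatorname{pd}_PM+\operatorname{depth}M=\dim P$ gives (b).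
\end{proof}

Combining (a) with \eqref{eq:defect} and \eqref{eq:kernel}, we obtain under the hypotheses of Proposition~\ref{prop:tate}
\begin{equation}\label{eq:gap}
\mathrm{d}(A)-\mathrm{d}(B)=\dim A-\dim B-(n-m),\qquad q=m .
\end{equation}
So a counterexample is a situation in which the dimension drops by more than $n-m$, the amount by which the depth drops.

\section{A model homomorphism and its base changes}\label{sec:model}

Fix a field $k$. The universal situation with $n=m=2$ has two elements $x_i$, four coefficients $y_{ji}$ and two relations. For the rest of the proof of Theorem~\ref{thm:A} let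
\[
P=k[[x_1,x_2,y_{11},y_{12},y_{21},y_{22}]],\qquad \xi_j=y_{j1}x_1+y_{j2}x_2,\qquad Q=P/(\xi_1,\xi_2),
\]
let $\mathfrak{m}$ be the maximal ideal of $Q$, and let $N=Q/(x_1,x_2)=k[[y_{11},y_{12},y_{21},y_{22}]]$.

\begin{lemma}\label{lem:model}
\begin{itemize}
\item[(a)] $\xi_1,\xi_2$ is a $P$-regular sequence, so $Q$ is a complete intersection of dimension $4$.
\item[(b)] $H_i(Q,N,W)=0$ for all $i\geq3$ and all $N$-modules $W$.
\item[(c)] $Q\langle X,Z\rangle$ with $dX_i=x_i$, $dZ_j=z_j=y_{j1}X_1+y_{j2}X_2$ is a free resolution of $N$.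
\item[(d)] $\operatorname{Tor}_i^Q(A,N)=0$ for all $i\geq1$ and every $Q$-module $A$ with $\operatorname{pd}_QA<\infty$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Modulo $y_{12}$, $y_{21}$, $y_{11}-x_1$, $y_{22}-x_2$, the ring $Q$ becomes $k[[x_1,x_2]]/(x_1^2,x_2^2)$, of finite length. So $\xi_1,\xi_2$ and these four elements form a system of parameters of the regular ring $P$, hence a regular sequence.

(b) In the exact sequence $H_i(P,N,W)\to H_i(Q,N,W)\to H_{i-1}(P,Q,W)$ the outer terms vanish for $i\geq3$ by (F3), since $N=P/(x_1,x_2)$ and $Q$ are quotients of $P$ by regular sequences.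

(c) Let $e_1,e_2$ be the generators of $K_1(\xi;P)$. The quasi-isomorphisms $K(\xi;P)\to Q$ and $K(x;P)\to N$, tensored with the other (bounded, free) Koszul complex, give quasi-isomorphisms of DG algebras
\[
Q\langle X\rangle=K(x;P)\otimes_PQ\ \longleftarrow\ K(x;P)\otimes_PK(\xi;P)\ \longrightarrow\ N\otimes_PK(\xi;P)=\Lambda_N(e_1,e_2).
\]
The right-hand side has zero differential because $\xi_j\in(x_1,x_2)$. The cycle $e_j-\sum_iy_{ji}X_i$ in the middle maps to $-z_j$ on the left and to $e_j$ on the right. So $H_*(x;Q)$ is the exterior $N$-algebra on $[z_1],[z_2]$, and Lemma~\ref{lem:acyclic} applies.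

(d) The ring $Q$ is Gorenstein, being a complete intersection, and $N$ has depth $4=\dim Q$, so it is a maximal Cohen--Macaulay module. Over a Gorenstein local ring such a module $N$ is reflexive, and $N^*=\operatorname{Hom}_Q(N,Q)$ is again maximal Cohen--Macaulay, so $\operatorname{Ext}^i_Q(N^*,Q)=0$ for $i>0$. Dualizing a free resolution $\Psi$ of $N^*$ therefore gives an exact sequence $0\to N\to\Psi_0^*\to\Psi_1^*\to\cdots$. Thus for each $j$ the module $N$ is a $j$th syzygy of a module $N_j$, and $\operatorname{Tor}^Q_i(A,N)\cong\operatorname{Tor}^Q_{i+j}(A,N_j)=0$ for $i\geq1$ and $j\geq\operatorname{pd}_QA$.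
\end{proof}

The map $Q\to N$ itself is mci. New homomorphisms with the same homology arise by base change, and finite projective dimension guarantees that the base change is Tor-independent.

\begin{proposition}\label{prop:basechange}
Let $A$ be a local $Q$-algebra with residue field $k$, finite as a $Q$-module, with $\operatorname{pd}_QA<\infty$. Let $B=A/(x_1,x_2)A$. Then $H_i(A,B,W)=0$ for all $i\geq3$ and all $B$-modules $W$, $q=2$, $\operatorname{depth}A=\operatorname{depth}B$ and $\mathrm{d}(A)-\mathrm{d}(B)=\dim A-\dim B$.
\end{proposition}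

\begin{proof}
We have $B=A\otimes_QN$. By Lemma~\ref{lem:model}(d) and (F2), $H_i(A,B,W)\cong H_i(Q,N,W)$, which vanishes for $i\geq3$ by part (b). By parts (c) and (d), $A\langle X,Z\rangle=A\otimes_QQ\langle X,Z\rangle$ has homology $\operatorname{Tor}^Q(A,N)=B$. The ring $A$ is complete with residue field $k$, so it is a quotient of a power series ring $\tilde P=P[[v_1,\dots,v_s]]$, the $v_i$ going to generators of $\mathfrak{m}_A$. The images of $x_i,y_{ji}$ lie in $\mathfrak{m}_A$. Now apply Proposition~\ref{prop:tate}(b) and \eqref{eq:gap} with $n=m=2$.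
\end{proof}

So Theorem~\ref{thm:A} follows once we have such an algebra $A$ with $\dim A=1$ whose support meets $V(x_1,x_2)$ only in $\mathfrak{m}$. There is room for this support: by Cramer's rule $(y_{11}y_{22}-y_{12}y_{21})x_i=0$ in $Q$, and $\operatorname{Spec}Q$ is the union of $V(x_1,x_2)$ and $V(y_{11}y_{22}-y_{12}y_{21})$. Inside the second set lie a plane and a line,
\[
S=Q/(y_{ij})=k[[x_1,x_2]],\qquad T=S/x_2S=Q/\mathfrak{p}=k[[x_1]],\qquad\mathfrak{p}=(y_{ij},x_2)Q,
\]
and both meet $V(x_1,x_2)$ only in $\mathfrak{m}$. The difficulty is finite projective dimension. The ring $T$ does not have it: from $0\to T\xrightarrow{x_1}T\to k\to0$, finiteness of $\operatorname{pd}_QT$ would give $\operatorname{pd}_Qk<\infty$, whereas $Q$ has embedding dimension $6>4$ and is not regular. The same argument excludes $S$. With one equation instead of two, no choice works.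

\begin{example}\label{ex:obstruction}
Let $Q_1=k[[x,y]]/(xy)$, the analogue of $Q$ for $n=m=1$. Let $M$ be a finitely generated $Q_1$-module with a finite free resolution of ranks $r_i$, and suppose that $M/xM$ has finite length. Then $M_{(x)}=0$. The localizations of $Q_1$ at its minimal primes $(x)$ and $(y)$ are fields, and over each of them the dimension of the localization of $M$ is $\sum_i(-1)^ir_i$. So $M_{(y)}=0$ as well, and $M$ has finite length. An Euler characteristic forbids a module of finite projective dimension to live on the branch $V(y)$ alone.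
\end{example}

For $Q$ the line is not a component, and it is cut out of the plane by one equation: $T$ is quasi-isomorphic to the cone of $x_2\colon S\to S$, a difference of two equal terms, so every additive invariant of this kind vanishes on it. Moreover $S$ has finite projective dimension away from $\mathfrak{m}$. The next section shows that this is enough to modify $T$ at $\mathfrak{m}$ into a module of finite projective dimension.

\section{A module of finite projective dimension supported on a line}\label{sec:module}

\begin{proposition}\label{prop:module}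
There is a finitely generated $Q$-module $M$ with $\operatorname{pd}_QM<\infty$, $M_{\mathfrak{p}}\cong k(\mathfrak{p})$, and $M_{\mathfrak{q}}=0$ for every prime $\mathfrak{q}\neq\mathfrak{p},\mathfrak{m}$.
\end{proposition}

Let $U=\operatorname{Spec}Q\smallsetminus\{\mathfrak{m}\}$. Call a complex $L$ \emph{$U$-exact} if $L_{\mathfrak{q}}$ is exact for all $\mathfrak{q}\in U$, and a chain map a \emph{$U$-equivalence} if its localizations at all $\mathfrak{q}\in U$ are quasi-isomorphisms. The proof has three steps: build a bounded complex $G_0$ of finite free modules that looks like $T$ at every point of $U$; shorten it to length $4=\operatorname{depth}Q$ without changing it on $U$; observe that a complex this short must be acyclic.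

\subsection*{Regularity along the plane}

\begin{lemma}\label{lem:regular}
If $\mathfrak{q}\in U$ contains all $y_{ij}$, then $Q_{\mathfrak{q}}$ is regular. Consequently $\operatorname{pd}_{Q_{\mathfrak{q}}}S_{\mathfrak{q}}\leq3$ for all $\mathfrak{q}\in U$, and $Q_{\mathfrak{p}}$ is regular of dimension $3$.
\end{lemma}

\begin{proof}
Let $\mathfrak{q}$ also denote the preimage in $P$. As $\mathfrak{q}$ is not maximal, it misses $x_1$ or $x_2$; by symmetry let $x_1\notin\mathfrak{q}$. The four $y_{ij}$ form a regular sequence in $P_{\mathfrak{q}}$, and the quotient is a localization of $k[[x_1,x_2]]$, hence regular; so they are part of a regular system of parameters. The four elements $\xi_1/x_1=y_{11}+(x_2/x_1)y_{12}$, $\xi_2/x_1=y_{21}+(x_2/x_1)y_{22}$, $y_{12}$, $y_{22}$ generate the same ideal, so they are also part of one, and $Q_{\mathfrak{q}}=P_{\mathfrak{q}}/(\xi_1,\xi_2)$ is regular. For $\mathfrak{q}\in U$, either $S_{\mathfrak{q}}=0$ or $Q_{\mathfrak{q}}$ is regular of dimension $\leq3$. Finally $\operatorname{ht}\mathfrak{p}=\dim Q-\dim T=3$ since $Q$ is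 Cohen--Macaulay.
\end{proof}

\subsection*{Clearing denominators on the punctured spectrum}

We shall find a map that is defined only over $U$, and we need a chain map over $Q$. For a one-dimensional local ring with parameter $s$, the punctured spectrum is the spectrum of the localization at $s$, and a map $X\to L_s$ from a finite free module becomes a map $X\to L$ after multiplication by some $s^\nu$, which is an isomorphism away from the closed point. In dimension $4$, multiplication by $s^\nu$ is replaced by the following map $\varepsilon_\nu$, and $L_s$ by a \v{C}ech complex.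

Fix a system of parameters $s_1,\dots,s_4$ of $Q$. Let $K^\nu$ be the Koszul complex on $s_1^\nu,\dots,s_4^\nu$, with basis $e_\sigma$ for $\sigma\subseteq\{1,\dots,4\}$, and with the transition maps $K^{\nu+1}\to K^\nu$, $e_\sigma\mapsto s_\sigma e_\sigma$, where $s_\sigma=\prod_{j\in\sigma}s_j$. Let $Y^\nu=\Sigma^{-1}(K^\nu_{\geq1})$, finite free in degrees $0,\dots,3$, and let $\varepsilon_\nu\colon Y^\nu\to Q$ be given by $d\colon K^\nu_1\to K^\nu_0$. Then $K^\nu=\operatorname{cone}(\varepsilon_\nu)$, and the $\varepsilon_\nu$ are compatible with the transition maps. The homology of $K^\nu$ is killed by the $\mathfrak{m}$-primary ideal $(s_1^\nu,\dots,s_4^\nu)$. So after localizing at a prime $\mathfrak{q}\in U$, or inverting an element of $\mathfrak{m}$, the map $\varepsilon_\nu$ becomes a quasi-isomorphism of bounded free complexes, hence a homotopy equivalence. For a bounded complex $L$ of $Q$-modules put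
\[
\check G(L)=\varinjlim_\nu\operatorname{Hom}_Q(Y^\nu,L),\qquad\check\Gamma(L)=\varinjlim_\nu\operatorname{Hom}_Q(K^\nu,L).
\]
Let $c_\nu\colon\operatorname{Hom}_Q(Y^\nu,L)\to\check G(L)$ be the canonical map and $\eta_L=c_\nu\circ\operatorname{Hom}(\varepsilon_\nu,L)\colon L\to\check G(L)$, which is independent of $\nu$ and natural in $L$.

\begin{lemma}\label{lem:cech}
Let $L$ be a bounded complex of $Q$-modules.
\begin{itemize}
\item[(a)] If $L$ is a module $V$ placed in degree $c$, then $\check G(L)$ has $\bigoplus_{|\sigma|=a+1}V_{s_\sigma}$ in degree $c-a$ for $0\leq a\leq3$, and is zero in other degrees.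
\item[(b)] $\eta_L$ is a $U$-equivalence. If $L$ is a complex of $Q_x$-modules for some $x\in\mathfrak{m}$, then $\eta_L$ is a quasi-isomorphism.
\item[(c)] $\check G$ takes $U$-equivalences to quasi-isomorphisms.
\end{itemize}
\end{lemma}

\begin{proof}
(a) On $\operatorname{Hom}_Q(Qe_\sigma,V)=V$ the transition map is multiplication by $s_\sigma$, and the direct limit of $V\xrightarrow{s_\sigma}V\xrightarrow{s_\sigma}\cdots$ is $V_{s_\sigma}$.

(b) Since $Y^\nu$ is finite free, $\operatorname{Hom}_Q(\varepsilon_\nu,L)_{\mathfrak{q}}=\operatorname{Hom}_{Q_{\mathfrak{q}}}((\varepsilon_\nu)_{\mathfrak{q}},L_{\mathfrak{q}})$, and in the second case $\operatorname{Hom}_Q(\varepsilon_\nu,L)=\operatorname{Hom}_{Q_x}((\varepsilon_\nu)_x,L)$. These are homotopy equivalences, and direct limits are exact.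

(c) As $\check G$ commutes with cones, it suffices to show that $\check G(L)$ is exact when $L$ is $U$-exact. The subcomplexes $Y^\nu_{\leq a}$ induce a finite filtration of $\check G(L)$ whose subquotients are, as in (a), finite sums of shifts of complexes $L_{s_\sigma}$ with $\sigma\neq\emptyset$. These are exact, because the primes not containing $s_\sigma$ lie in $U$.
\end{proof}

\begin{lemma}\label{lem:extend}
Let $X$ and $L$ be bounded complexes of finite free $Q$-modules and $\theta\colon X\to\check G(L)$ a morphism in the derived category $D(Q)$. Then there are $\nu$ and a chain map $\psi\colon X\otimes_QY^\nu\to L$ such that, for every $\mathfrak{q}\in U$,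
\[
H(\eta_L)_{\mathfrak{q}}\circ H(\psi)_{\mathfrak{q}}=H(\theta)_{\mathfrak{q}}\circ H(1\otimes\varepsilon_\nu)_{\mathfrak{q}} .
\]
\end{lemma}

\begin{proof}
As $X$ is bounded and free, $\theta$ is represented by a chain map. As $X$ has a finite basis, the images of the basis elements come from one stage of the direct limit, and the finitely many equations that define a chain map hold at a later stage. So $\theta=c_\nu\lambda$ with $\lambda\colon X\to\operatorname{Hom}_Q(Y^\nu,L)$ a chain map. Let $\psi(a\otimes b)=\lambda(a)(b)$ be its adjoint. Fix $\mathfrak{q}\in U$. The map $u=\operatorname{Hom}(\varepsilon_\nu,L)_{\mathfrak{q}}$ is a homotopy equivalence, so $\lambda_{\mathfrak{q}}$ is homotopic to $u\varphi$ for a chain map $\varphi\colon X_{\mathfrak{q}}\to L_{\mathfrak{q}}$. The adjoint of $u\varphi$ is $a\otimes b\mapsto\varepsilon_\nu(b)\varphi(a)$, which is $\varphi\circ(1\otimes\varepsilon_\nu)_{\mathfrak{q}}$, and adjunction preserves homotopies. So $\psi_{\mathfrak{q}}\simeq\varphi\circ(1\otimes\varepsilon_\nu)_{\mathfrak{q}}$, while $\theta_{\mathfrak{q}}=(c_\nu)_{\mathfrak{q}}\lambda_{\mathfrak{q}}\simeq(c_\nu)_{\mathfrak{q}}u\varphi=(\eta_L)_{\mathfrak{q}}\varphi$.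
\end{proof}

For the shortening we attach the $U$-exact complexes $K^\nu$ to kill homology. To extend a cycle to a chain map from a shift of $K^\nu$ one meets obstructions in the neighboring homology modules, and these need not have finite length. The following lemma shows that they do no harm.

\begin{lemma}\label{lem:kill}
Let $L$ be a bounded complex of finite free $Q$-modules with $L_{\mathfrak{q}}$ exact for all $\mathfrak{q}\in U\smallsetminus\{\mathfrak{p}\}$, and let $i$ be an integer with $H_i(L)_{\mathfrak{p}}=0$. Then for some $\nu$ there is a chain map from a finite direct sum of copies of $\Sigma^iK^\nu$ to $L$ that is surjective on $H_i$.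
\end{lemma}

\begin{proof}
The map $L\to L_{x_1}$ is a $U$-equivalence: at $\mathfrak{p}$ it is an isomorphism because $x_1\notin\mathfrak{p}$, and at the other points of $U$ both sides are exact. By Lemma~\ref{lem:cech}(c) and (b), $H_i(\check G(L))\cong H_i(\check G(L_{x_1}))\cong H_i(L)_{x_1}$. This module is zero, since $H_i(L)_{\mathfrak{q}}=0$ for every $\mathfrak{q}\in U$. The degreewise split sequences $0\to Q\to K^\nu\to\Sigma Y^\nu\to0$ give in the limit an exact sequence $0\to\Sigma^{-1}\check G(L)\to\check\Gamma(L)\to L\to0$, so $H_i(\check\Gamma(L))\to H_i(L)\to H_i(\check G(L))=0$ is exact. A class in $H_i(\check\Gamma(L))$ comes from a cycle of degree $i$ in some $\operatorname{Hom}_Q(K^\nu,L)$, that is, from a chain map $\beta\colon\Sigma^iK^\nu\to L$, and its image in $H_i(L)$ is the class of $\beta(1)$. Choose such maps for finitely many generators of $H_i(L)$; composing with transition maps, which fix $1$, makes $\nu$ common to all.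
\end{proof}

\subsection*{Proof of Proposition~\ref{prop:module}}

\emph{Step 1: a finite free complex that agrees with $T$ on $U$.} Let $\Phi$ be a resolution of $S$ by finite free $Q$-modules. It is infinite, so we truncate it: let $C=(\Phi_6\to\cdots\to\Phi_0)$ and $V=\ker(\Phi_6\to\Phi_5)$. Then $H_0(C)=S$, $H_6(C)=V$, and the other homology vanishes. The cone of multiplication by $x_2$ on $C$ has the right contribution from $H_0$ but an unwanted one from $H_6$. We want instead an endomorphism that is $x_2$ on $H_0$ and the identity on $H_6$. It exists over $U$, because there $V$ splits off.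

Let $V'=\Sigma^6V$ and let $\iota\colon V'\to C$ be the inclusion. Since $C/V'$ is quasi-isomorphic to $S$, there is an exact triangle $\Sigma^{-1}S\to V'\xrightarrow{\iota}C\to S$ in $D(Q)$. We claim that
\[
\operatorname{Hom}_{D(Q)}(\Sigma^{-1}S,\check G(V'))=0 .
\]
By Lemma~\ref{lem:cech}(a), $\check G(V')$ has a finite filtration with subquotients finite sums of $\Sigma^{6-a}V_{s_\sigma}$, where $0\leq a\leq3$ and $\sigma\neq\emptyset$. Now
\[
\operatorname{Hom}_{D(Q)}(\Sigma^{-1}S,\Sigma^{6-a}V_{s_\sigma})=\operatorname{Ext}_Q^{7-a}(S,V)_{s_\sigma},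
\]
and $7-a\geq4$; by Lemma~\ref{lem:regular}, $\operatorname{Ext}^b_Q(S,V)$ vanishes at all points of $U$ for $b\geq4$. This proves the claim and explains the choice of degree $6$. Applying $\operatorname{Hom}_{D(Q)}(-,\check G(V'))$ to the triangle, we find $\tau\colon C\to\check G(V')$ in $D(Q)$ with $\tau\iota=\eta_{V'}$. Put
\[
\theta=x_2\,\eta_C+(1-x_2)\,\check G(\iota)\circ\tau\ \colon\ C\to\check G(C).
\]
By naturality $\check G(\iota)\eta_{V'}=\eta_C\iota$, so $\theta\iota=x_2\eta_C\iota+(1-x_2)\eta_C\iota=\eta_C\iota$; as $H_6(\iota)$ is bijective, $H_6(\theta)=H_6(\eta_C)$. For $\mathfrak{q}\in U$ we have $H_0(\check G(V'))_{\mathfrak{q}}\cong H_0(V')_{\mathfrak{q}}=0$ by Lemma~\ref{lem:cech}(b), so $H_0(\theta)_{\mathfrak{q}}=x_2H_0(\eta_C)_{\mathfrak{q}}$.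

Let $\psi\colon C\otimes Y^\nu\to C$ be given by Lemma~\ref{lem:extend} and put $G_0=\operatorname{cone}(\psi)$, finite free in degrees $[0,10]$. Fix $\mathfrak{q}\in U$. Both $H(\eta_C)_{\mathfrak{q}}$ and $H(1\otimes\varepsilon_\nu)_{\mathfrak{q}}$ are bijective. Identifying $H(C\otimes Y^\nu)_{\mathfrak{q}}$ with $H(C)_{\mathfrak{q}}$ by the latter, $H_6(\psi)_{\mathfrak{q}}$ is the identity of $V_{\mathfrak{q}}$ and $H_0(\psi)_{\mathfrak{q}}$ is multiplication by $x_2$ on $S_{\mathfrak{q}}$, which is injective with cokernel $T_{\mathfrak{q}}$. By the exact sequence of the cone,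
\begin{equation}\label{eq:G0}
H_i(G_0)_{\mathfrak{q}}=0\ \text{ for }i\neq0,\qquad H_0(G_0)_{\mathfrak{q}}\cong T_{\mathfrak{q}}\qquad(\mathfrak{q}\in U).
\end{equation}
Here $T_{\mathfrak{p}}=k(\mathfrak{p})$, and $T_{\mathfrak{q}}=0$ for the other $\mathfrak{q}\in U$.

\emph{Step 2: shortening.} Attaching cones removes homology from the bottom of a complex, while $G_0$ is too long at the top. So we dualize. Let $E=\operatorname{Hom}_Q(G_0,Q)$, bounded and finite free in degrees $\leq0$. For $\mathfrak{q}\in U\smallsetminus\{\mathfrak{p}\}$ the complex $(G_0)_{\mathfrak{q}}$ is bounded, free and exact, hence contractible, and so is $E_{\mathfrak{q}}$. At $\mathfrak{p}$, $(G_0)_{\mathfrak{p}}$ is a free resolution of $k(\mathfrak{p})$, so $H_{-j}(E)_{\mathfrak{p}}=\operatorname{Ext}^j_{Q_{\mathfrak{p}}}(k(\mathfrak{p}),Q_{\mathfrak{p}})$, which vanishes for $j\neq3$ because $Q_{\mathfrak{p}}$ is regular of dimension $3$. Thus Lemma~\ref{lem:kill} applies to $E$ in every degree $i\neq-3$, and also to any bounded finite free complex that receives a $U$-equivalence from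 $E$.

Suppose $H_j(E)\neq0$ for some $j\leq-5$, and let $i$ be the smallest such $j$. Let $\beta\colon D\to E$ be as in Lemma~\ref{lem:kill}, with $D$ a finite sum of copies of $\Sigma^iK^\nu$, and let $E'=\operatorname{cone}(\beta)$. For $j\leq i$, in the exact sequence $H_j(D)\to H_j(E)\to H_j(E')\to H_{j-1}(D)$ the first map is onto and the last term is zero, so $H_j(E')=0$. The inclusion $E\to E'$ is a $U$-equivalence since $D$ is $U$-exact. The added free modules lie in degrees $[i+1,i+5]$, which are $\leq0$ precisely because $i\leq-5$. After finitely many such steps we have a bounded finite free complex in degrees $\leq0$, again called $E$, with $H_j(E)=0$ for $j\leq-5$.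

Let $E''=\ker(E_{-4}\to E_{-5})$. The bounded sequence $0\to E''\to E_{-4}\to E_{-5}\to E_{-6}\to\cdots$ is exact and all terms after $E''$ are free, so it splits from the right. Hence $E''$ is projective, and free since $Q$ is local. The subcomplex $E_0\to\cdots\to E_{-3}\to E''$ of $E$ is quasi-isomorphic to $E$ and lies in degrees $[-4,0]$. Let $G$ be its dual, finite free in degrees $[0,4]$. A $U$-equivalence of bounded finite free complexes localizes at each $\mathfrak{q}\in U$ to a homotopy equivalence, so its dual is a $U$-equivalence. As $G_0$ is its own bidual, \eqref{eq:G0} holds with $G$ in place of $G_0$.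

\emph{Step 3: acyclicity.} Recall the Peskine--Szpiro acyclicity lemma: let $0\to G_r\to\cdots\to G_0\to0$ be a complex of finitely generated modules over a local ring such that, for each $i\geq1$, $G_i$ is zero or has depth $\geq i$, and $H_i(G)$ is zero or has depth $0$; then $H_i(G)=0$ for $i\geq1$. Our $G_i$ are zero or of depth $4\geq i$, and $H_i(G)$ has finite length for $i\geq1$. So $G$ is a finite free resolution of $M=H_0(G)$, and $M_{\mathfrak{q}}\cong T_{\mathfrak{q}}$ for $\mathfrak{q}\in U$. \qed

\medskip
Steps 2 and 3 fit together because $Q$ is Cohen--Macaulay: the shortening stops at the length of $K^\nu$, which is $\dim Q$, and the acyclicity lemma allows length $\operatorname{depth}Q$.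

\section{From the module to a ring}\label{sec:ring}

We need an algebra, not a module. The \emph{trivial extension} $Q\ltimes M$, that is, $Q\oplus M$ with $(u,m)(u',m')=(uu',um'+u'm)$, has finite projective dimension but is supported everywhere. A quotient $Q/\mathfrak{c}$ with $V(\mathfrak{c})=\{\mathfrak{p},\mathfrak{m}\}$ has the right support, but we have no finite resolution of it. We combine the two. We choose $\mathfrak{c}$ with four generators whose Koszul complex fails to be exact only in degree one, with $H_1$ embedding in $M$, and we use $M$ to absorb this homology.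

Let $\mathfrak{a}=\operatorname{ann}_QM$. By Proposition~\ref{prop:module}, $V(\mathfrak{a})=\{\mathfrak{p},\mathfrak{m}\}$ and $\mathfrak{a}Q_{\mathfrak{p}}=\operatorname{ann}M_{\mathfrak{p}}=\mathfrak{p}Q_{\mathfrak{p}}$. We use that in a Cohen--Macaulay local ring all associated primes of an ideal generated by a regular sequence of length $i$ have height $i$, and prime avoidance in this form: an ideal contained in a finite union of ideals, at most two of which are not prime, is contained in one of them.

\begin{lemma}\label{lem:choice}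
There are $g_1,g_2,g_3,h\in\mathfrak{a}$ and an ideal $\mathfrak{b}$ such that $g=g_1,g_2,g_3$ is a $Q$-regular sequence, $(g)=\mathfrak{p}\cap\mathfrak{b}$, $(g):h=\mathfrak{b}$, and $\mathfrak{c}=(g_1,g_2,g_3,h)$ has $V(\mathfrak{c})=\{\mathfrak{p},\mathfrak{m}\}$.
\end{lemma}

\begin{proof}
Suppose $g_1,\dots,g_{i-1}\in\mathfrak{a}$ are chosen, $i\leq3$, forming a regular sequence. The associated primes of $(g_1,\dots,g_{i-1})$ have height $i-1\leq2$, so none contains $\mathfrak{a}$. The ideal $\mathfrak{d}_i=\bigl((g_1,\dots,g_{i-1})Q_{\mathfrak{p}}+\mathfrak{p}^2Q_{\mathfrak{p}}\bigr)\cap Q$ does not contain $\mathfrak{a}$, because $\mathfrak{a}Q_{\mathfrak{p}}=\mathfrak{p}Q_{\mathfrak{p}}$ and $\mathfrak{p}Q_{\mathfrak{p}}/\mathfrak{p}^2Q_{\mathfrak{p}}$ has dimension $3>i-1$. Choose $g_i\in\mathfrak{a}$ outside these primes and outside $\mathfrak{d}_i$. Then $g$ is a regular sequence whose classes are linearly independent in $\mathfrak{p}Q_{\mathfrak{p}}/\mathfrak{p}^2Q_{\mathfrak{p}}$, so $(g)Q_{\mathfrak{p}}=\mathfrak{p}Q_{\mathfrak{p}}$ by Nakayama's lemma.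

The associated primes of $(g)$ all have height $3$, so they are the minimal primes of $(g)$; call them $\mathfrak{p},\mathfrak{p}_1,\dots,\mathfrak{p}_r$. The $\mathfrak{p}$-primary component is $(g)Q_{\mathfrak{p}}\cap Q=\mathfrak{p}$. Let $\mathfrak{b}$ be the intersection of the other components ($\mathfrak{b}=Q$ if there are none), so $(g)=\mathfrak{p}\cap\mathfrak{b}$. No $\mathfrak{p}_i$ contains $\mathfrak{a}$; choose $h\in\mathfrak{a}\smallsetminus\bigcup_i\mathfrak{p}_i$. Then $h\in\mathfrak{p}$ and $h$ is a nonzerodivisor on $Q/\mathfrak{b}$, so $(g):h=(\mathfrak{p}:h)\cap(\mathfrak{b}:h)=Q\cap\mathfrak{b}=\mathfrak{b}$. A prime containing $\mathfrak{c}$ contains a minimal prime of $(g)$, of height $3$, so it is $\mathfrak{m}$ or one of $\mathfrak{p},\mathfrak{p}_1,\dots,\mathfrak{p}_r$; and of the latter only $\mathfrak{p}$ contains $h$.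
\end{proof}

Fix $t\in M$ with nonzero image in $M_{\mathfrak{p}}\cong k(\mathfrak{p})$. Then $bt=0$ with $b\in Q$ forces $b\in\mathfrak{p}$, so $b\mapsto bt$ embeds $\mathfrak{b}/(g)=\mathfrak{b}/(\mathfrak{b}\cap\mathfrak{p})$ in $M$; this quotient is the first homology of the Koszul complex on $g,h$. Put
\[
A=(Q\ltimes M)/\mathfrak{j},\qquad\mathfrak{j}=\Bigl\{\Bigl(\sum_ia_ig_i+bh,\,-bt\Bigr):a_i,b\in Q\Bigr\}.
\]
The set $\mathfrak{j}$ is a $Q$-submodule, and $(0,m)(c,-bt)=(0,cm)=0$ for $c\in\mathfrak{c}$, because $\mathfrak{c}\subseteq\operatorname{ann}M$. So $\mathfrak{j}$ is an ideal. It is contained in the maximal ideal $\mathfrak{m}\oplus M$, so $A$ is a complete local ring, finite over $Q$, with residue field $k$.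

\begin{proposition}\label{prop:ring}
$\operatorname{pd}_QA<\infty$, $\dim A=1$, and $0<\ell(A/(x_1,x_2)A)<\infty$.
\end{proposition}

\begin{proof}
Let $K=K(g_1,g_2,g_3,h;Q)$ with basis $e_1,e_2,e_3,e_h$ of $K_1$. We show that
\begin{equation}\label{eq:res}
0\to K_4\to K_3\to K_2\to K_1\xrightarrow{\ \rho\ }Q\oplus M\to A\to0,\qquad\rho(e_i)=(g_i,0),\quad\rho(e_h)=(h,-t),
\end{equation}
is exact. The image of $\rho$ is $\mathfrak{j}$, which gives exactness at $Q\oplus M$ and at $A$. The exact sequence $0\to K(g;Q)\to K\to\Sigma K(g;Q)\to0$ and the regularity of $g$ give $H_i(K)=0$ for $i\geq2$, which is exactness at $K_4,K_3,K_2$.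

At $K_1$: for $v=\sum_ia_ie_i+be_h$ we have $\rho(v)=(dv,-bt)$. If $v$ is a boundary, then $dv=0$ and $b\in(g)\subseteq\operatorname{ann}M$, so $\rho(v)=0$. Conversely let $\rho(v)=0$. From $dv=0$ we get $bh\in(g)$, so $b\in\mathfrak{b}$; from $bt=0$ we get $b\in\mathfrak{p}$. Hence $b=\sum_ic_ig_i$ with $c_i\in Q$. Since $d(e_ie_h)=g_ie_h-he_i$, the element $v-d(\sum_ic_ie_ie_h)=\sum_i(a_i+c_ih)e_i$ is a cycle of $K(g;Q)$ of degree one, hence a boundary. So $v$ is a boundary.

By \eqref{eq:res}, $\operatorname{pd}_Q\mathfrak{j}\leq3$, and $\operatorname{pd}_Q(Q\oplus M)<\infty$; so $\operatorname{pd}_QA<\infty$. The projection $Q\oplus M\to Q$ induces a surjection $A\to Q/\mathfrak{c}$ whose kernel is a quotient of $M$. So $\operatorname{Supp}_QA=\{\mathfrak{p},\mathfrak{m}\}$, and $\dim A=\dim Q/\mathfrak{p}=1$ because $A$ is finite over $Q$. Since $x_1\notin\mathfrak{p}$, the module $A/(x_1,x_2)A$ is supported only at $\mathfrak{m}$; it is nonzero by Nakayama's lemma.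
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $B=A/(x_1,x_2)A$. By Proposition~\ref{prop:ring}, $\dim A=1$, $\dim B=0$ and Proposition~\ref{prop:basechange} applies. It gives the vanishing of $H_i(A,B,W)$ for $i\geq3$ and $\mathrm{d}(A)-\mathrm{d}(B)=1$.
\end{proof}

Proposition~\ref{prop:basechange} also shows that $q=2$ for this homomorphism and that $\operatorname{depth}A=\operatorname{depth}B=0$. So $A$ is a one-dimensional ring of depth zero and $\operatorname{cmd}A-\operatorname{cmd}B=1$.

\section{Arbitrary gaps}\label{sec:gaps}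

Larger gaps come from completed tensor products. Let $P_1,P_2$ be power series rings over $k$ in disjoint finite sets of variables, with maximal ideals $\mathfrak{m}_1,\mathfrak{m}_2$, and let $P$ now denote the power series ring in all the variables. For $A_j=P_j/J_j\neq0$ put $A_1\hat\otimes A_2=P/J$ with $J=J_1P+J_2P$.

\begin{lemma}\label{lem:product}
The ring $A_1\hat\otimes A_2$ is flat over $A_1$ and over $A_2$, the natural map $J_1/\mathfrak{m}_1J_1\oplus J_2/\mathfrak{m}_2J_2\to J/\mathfrak{m}_PJ$ is bijective, and $\mathrm{d}(A_1\hat\otimes A_2)=\mathrm{d}(A_1)+\mathrm{d}(A_2)$.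
\end{lemma}

\begin{proof}
Let $\mathcal{G}\to A_2$ be a resolution by finite free $P_2$-modules. As $P$ is flat over $P_1$ and $P_2$, the complex $P\otimes_{P_2}\mathcal{G}$ is a resolution of $P/J_2P$ by $P_1$-flat modules, and $k\otimes_{P_1}P\otimes_{P_2}\mathcal{G}=\mathcal{G}$ because $P/\mathfrak{m}_1P=P_2$. So $\operatorname{Tor}_1^{P_1}(k,P/J_2P)=H_1(\mathcal{G})=0$, and $P/J_2P$ is $P_1$-flat by the local criterion of flatness. Hence $A_1\hat\otimes A_2=A_1\otimes_{P_1}P/J_2P$ is $A_1$-flat, with closed fiber $A_2$, and its dimension is $\dim A_1+\dim A_2$. Flatness over $A_2$ follows by symmetry.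

Let $u_i$ and $v_j$ be minimal generators of $J_1$ and $J_2$. Together they generate $J$. If $\sum_ia_iu_i+\sum_jb_jv_j\in\mathfrak{m}_PJ$ with $a_i,b_j\in k$, then setting the variables of $P_2$ to $0$ gives $\sum_ia_iu_i\in\mathfrak{m}_1J_1$, so all $a_i=0$; setting those of $P_1$ to $0$ gives all $b_j=0$. This proves bijectivity. All three terms of \eqref{eq:defect} are additive, hence so is $\mathrm{d}$.
\end{proof}

\begin{proposition}\label{prop:gaps}
For every field $k$ and every $g\in\mathbb{N}$ there is a surjection $A\to B$ of complete local rings with residue field $k$ such that $H_i(A,B,k)=0$ for $i\geq3$, $\mathrm{d}(A)-\mathrm{d}(B)=g$ and $q=2g$.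
\end{proposition}

\begin{proof}
For $j=1,2$ let $A_j=P_j/J_j\to B_j=P_j/J_j'$ be surjections with $H_i(A_j,B_j,k)=0$ for $i\geq3$. Factor the product map as $A_1\hat\otimes A_2\to B_1\hat\otimes A_2\to B_1\hat\otimes B_2$. The first map is the base change of $A_1\to B_1$ along $A_1\to A_1\hat\otimes A_2$, the second that of $A_2\to B_2$ along $A_2\to B_1\hat\otimes A_2$, and both are flat by Lemma~\ref{lem:product}. By (F2) each map has $H_i(-,-,k)=0$ for $i\geq3$, and by (F1) so does the composite. By Lemma~\ref{lem:product} the gaps add, and by the same lemma and \eqref{eq:kernel} the numbers $q$ add. The rings of Theorem~\ref{thm:A} are quotients of a power series ring over $k$, with gap $1$ and $q=2$. Take the product of $g$ copies (the identity of $k$ if $g=0$).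
\end{proof}

\section{The gap in general}\label{sec:general}

We prove Theorem~\ref{thm:B} by reducing to a surjection of quotients of a regular ring and showing that Proposition~\ref{prop:tate} then always applies.

\subsection*{Reduction to surjections of complete rings}

\begin{lemma}\label{lem:flat}
Let $(A,\mathfrak{m},k)\to(R,\mathfrak{m}_R,l)$ be a flat local homomorphism with $\bar R=R/\mathfrak{m}R$ regular. Then $H_i(A,R,l)=0$ for $i\geq2$, the map $H_2(A,k,l)\to H_2(R,l,l)$ is bijective, $\mathrm{d}(R)=\mathrm{d}(A)$, and $\operatorname{cmd}R=\operatorname{cmd}A$.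
\end{lemma}

\begin{proof}
By (F2), $H_i(A,R,l)\cong H_i(k,\bar R,l)$. In the sequence $H_{i+1}(\bar R,l,l)\to H_i(k,\bar R,l)\to H_i(k,l,l)$ the outer terms vanish for $i\geq2$ by (F3) and (F4).

Let $t_1,\dots,t_r\in R$ lift a regular system of parameters of $\bar R$ and put $R'=R/(t)$. Since $R$ is flat and $t$ is regular on the closed fiber, $t$ is $R$-regular and $R'$ is $A$-flat; also $R'/\mathfrak{m}R'=l$. By (F2), $H_i(A,k,l)\to H_i(R',l,l)$ is bijective for all $i$. The sequence (F1) for $R\to R'\to l$ reads, by (F3),
\[
0\to H_2(R,l,l)\to H_2(R',l,l)\to(t)/\mathfrak{m}_R(t)\to\mathfrak{m}_R/\mathfrak{m}_R^2\to H_1(R',l,l)\to0 .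
\]
The $t_i$ are independent in $\mathfrak{m}_R/\mathfrak{m}_R^2$, because their images in the cotangent space of $\bar R$ are. So $H_2(R,l,l)\to H_2(R',l,l)$ is bijective, and $\dim_lH_1(R,l,l)=r+\dim_lH_1(A,k,l)$. The composite $H_2(A,k,l)\to H_2(R,l,l)\to H_2(R',l,l)$ is the bijection above, so its first factor is bijective. Finally, for a flat local homomorphism $\dim R=\dim A+\dim\bar R$ and $\operatorname{depth}R=\operatorname{depth}A+\operatorname{depth}\bar R$. So embedding dimension, dimension and depth all increase by $r$, and $\mathrm{d}$ and $\operatorname{cmd}$ are unchanged.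
\end{proof}

Let $f$ be as in Theorem~\ref{thm:B}. By the Cohen factorization theorem of Avramov, Foxby and B.~Herzog, the composite $A\to B\to\hat B$ factors as $A\to R\to\hat B$ with $R$ complete local, $A\to R$ flat and local with regular closed fiber, and $R\to\hat B$ surjective. Lemma~\ref{lem:flat} applies to $A\to R$ and to $B\to\hat B$, whose closed fiber is $l$. So the defects $\mathrm{d}$ and $\operatorname{cmd}$ are the same for $f$ and for $R\to\hat B$, and so is $q$, since the two composites $H_2(A,k,l)\to H_2(B,l,l)\to H_2(\hat B,l,l)$ and $H_2(A,k,l)\to H_2(R,l,l)\to H_2(\hat B,l,l)$ agree. For $i\geq3$ the exact sequences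
\[
H_i(A,B,l)\to H_i(A,\hat B,l)\to H_i(B,\hat B,l),\qquad H_i(A,\hat B,l)\to H_i(R,\hat B,l)\to H_{i-1}(A,R,l)
\]
give first $H_i(A,\hat B,l)=0$ and then $H_i(R,\hat B,l)=0$. We may therefore assume that $A$ is complete and $B=A/I$, so $l=k$. By Cohen's structure theorem, $A=P/J$ and $B=P/J'$ with $P$ a complete regular local ring.

\subsection*{The Tate complex resolves $B$}

The hypothesis concerns only coefficients in $k$; we first extend it to all coefficients.

\begin{lemma}\label{lem:allW}
Let $A\to B$ be a surjection of local rings with residue field $k$ and $H_i(A,B,k)=0$ for all $i\geq3$. Then $H_i(A,B,W)=0$ for all $i\geq3$ and all $B$-modules $W$.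
\end{lemma}

\begin{proof}
We use (F0) throughout. By direct limits it suffices to treat finitely generated $W$, and such a $W$ has a finite filtration with subquotients $B/\mathfrak{P}$, $\mathfrak{P}$ prime. If the statement fails, let $\mathfrak{P}$ be maximal among the primes with $H_i(A,B,B/\mathfrak{P})\neq0$ for some $i\geq3$. Then $\mathfrak{P}\neq\mathfrak{n}$; pick $y\in\mathfrak{n}\smallsetminus\mathfrak{P}$. The module $B/(\mathfrak{P}+yB)$ is filtered by modules $B/\mathfrak{P}'$ with $\mathfrak{P}'\supsetneq\mathfrak{P}$, so its homology vanishes in degrees $\geq3$. The sequence $0\to B/\mathfrak{P}\xrightarrow{y}B/\mathfrak{P}\to B/(\mathfrak{P}+yB)\to0$ shows that $y$ acts surjectively on the nonzero finitely generated module $H_i(A,B,B/\mathfrak{P})$, contradicting Nakayama's lemma.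
\end{proof}

We now use a theorem of Blanco, Majadas and Rodicio \cite{BMR}; see also \cite{AHS}. \emph{For a surjection $A\to B=A/I$ of noetherian local rings and a generating set $x$ of $I$, one has $H_i(A,B,-)=0$ for all $i\geq3$ if and only if $H_1(x;A)$ is a free $B$-module and the canonical map $\Lambda_BH_1(x;A)\to H_*(x;A)$ is an isomorphism.}

Let $x=x_1,\dots,x_n$ be a minimal generating set of $I$ and $z_j=\sum_iy_{ji}X_i$, $1\leq j\leq m$, cycles whose classes form a basis of $H_1(x;A)$. The $y_{ji}$ lie in $\mathfrak{m}_A$ because $x$ is minimal, and $A\langle X,Z\rangle$ resolves $B$ by Lemma~\ref{lem:acyclic}. So Proposition~\ref{prop:tate} and \eqref{eq:gap} apply: $q=m$ and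
\[
\mathrm{d}(A)-\mathrm{d}(B)=\dim A-\dim B-(n-m)=\operatorname{cmd}A-\operatorname{cmd}B .
\]
It remains to bound $\dim A-\dim B$, using that $H_i(x;A)\cong\Lambda^i_BB^m$ is free of rank $\binom{m}{i}$.

\subsection*{Bounds for $\dim A-\dim B$}

\emph{Lower bound.} We have $\sup H(x;A)=m$, so $\operatorname{grade}I=n-m$ by the depth sensitivity of the Koszul complex, $\operatorname{grade}I=n-\sup H(x;A)$. Hence $\dim A-\dim B\geq\operatorname{ht}I\geq\operatorname{grade}I=n-m$, that is, $\mathrm{d}(A)\geq\mathrm{d}(B)$.

\emph{Upper bound.} Killing $n$ elements lowers the dimension by at most $n$, so $\mathrm{d}(A)-\mathrm{d}(B)\leq m$. For $m=0$ this gives $\mathrm{d}(A)=\mathrm{d}(B)$. For $m\geq1$ we must exclude $\dim A-\dim B=n$. The reason is visible for $n=m=1$: if $x$ is a parameter of a one-dimensional local ring $R$, then $\ell(R/xR)-\ell(0:x)$ is a multiplicity, hence positive, so $H_1(x;R)=(0:x)$ cannot be isomorphic to $R/xR$. In general we localize to make $x$ a system of parameters.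

Let $m\geq1$ and suppose $\dim A-\dim B=n$. Choose a minimal prime $\mathfrak{q}_0$ of $A$ with $\dim A/\mathfrak{q}_0=\dim A$ and a prime $\mathfrak{P}$ minimal over $I+\mathfrak{q}_0$. By Krull's height theorem $\operatorname{ht}(\mathfrak{P}/\mathfrak{q}_0)\leq n$. As $A/\mathfrak{q}_0$ is a complete local domain, height and dimension of a prime add up to $\dim A/\mathfrak{q}_0$, so
\[
\operatorname{ht}(\mathfrak{P}/\mathfrak{q}_0)=\dim A-\dim A/\mathfrak{P}\geq\dim A-\dim B=n .
\]
Equality holds throughout; in particular $\dim A/\mathfrak{P}=\dim A/I$, so $\mathfrak{P}$ is minimal over $I$. Then $IA_{\mathfrak{P}}$ is $\mathfrak{P}A_{\mathfrak{P}}$-primary with $n$ generators, and $n=\operatorname{ht}(\mathfrak{P}/\mathfrak{q}_0)\leq\dim A_{\mathfrak{P}}\leq n$. So $x$ is a system of parameters of $A_{\mathfrak{P}}$. By Serre's theorem, $\sum_i(-1)^i\ell(H_i(x;A_{\mathfrak{P}}))$ is the multiplicity of the ideal $(x)A_{\mathfrak{P}}$, which is positive. But the sum equals $\sum_i(-1)^i\binom{m}{i}\ell(B_{\mathfrak{P}})=(1-1)^m\ell(B_{\mathfrak{P}})=0$. This contradiction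 gives $\dim A-\dim B\leq n-1$, so $\mathrm{d}(A)-\mathrm{d}(B)\leq m-1=q-1$.

\subsection*{End of the proof of Theorem~\ref{thm:B}}

The formula and both bounds are proved, and the formula shows that $f$ is mci if and only if $\operatorname{cmd}A=\operatorname{cmd}B$. If $A$ is Cohen--Macaulay, then $0\leq\mathrm{d}(A)-\mathrm{d}(B)=-\operatorname{cmd}B\leq0$. If $q\leq1$, the upper bound is $0$. In both cases $f$ is mci. The homomorphism of Section~\ref{sec:ring} has $q=2$ and attains the bound $q-1=1$, and Proposition~\ref{prop:gaps} realizes every gap. \qed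

\begin{remark}
The vanishing hypothesis cannot be dropped. For $A=k[[x,y]]$ and $B=A/(x,y)^2$ we have $\operatorname{cmd}A=\operatorname{cmd}B=0$, while $\mathrm{d}(A)-\mathrm{d}(B)=0-(3-2)=-1$ by \eqref{eq:defect}.
\end{remark}

\begin{remark}
One always has $q\leq\dim_lH_2(A,B,l)$. Indeed, the map defining $q$ factors as $H_2(A,k,l)\to H_2(A,l,l)\to H_2(B,l,l)$; by (F1) and (F4) the first map is injective, and by (F1) the kernel of the second is a quotient of $H_2(A,B,l)$. So Theorem~\ref{thm:B} recovers the fact that $f$ is mci when $H_i(A,B,-)=0$ for all $i\geq2$.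
\end{remark}

\begin{remark}
We do not determine the optimal upper bound for $q\geq3$. The examples of Proposition~\ref{prop:gaps} have $q=2g$ and gap $g$, while the bound proved here is $q-1$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{AM} Samuel Alvite and Javier Majadas, \emph{Adequate complete intersection homomorphisms}, arXiv:2508.12967 (2025).

\bibitem{Andre} Andr\'e, \emph{Homologie des alg\`ebres commutatives}.

\bibitem{AHS} Avramov, Henriques and \c{S}ega, \emph{Quasi-complete intersection homomorphisms}, Pure Appl. Math. Q. 9 (2013).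

\bibitem{BMR} Blanco, Majadas and Rodicio, \emph{On the acyclicity of the Tate complex}, J. Pure Appl. Algebra 131 (1998).

\end{thebibliography}
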